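# One affine fourfold acted on by all the Heisenberg groups

Throughout, $k$ is an algebraically closed field of characteristic zero. An algebraic variety is a reduced, separated scheme of finite type over $k$; it need not be irreducible or quasi-projective. $\mathrm{Aut}(X)$ is the group of $k$-automorphisms of $X$. Points are closed points unless we say otherwise.

## 1. Two involutions on the surface $\mathrm{tot}(\mathcal O_E(2o))$

Take the elliptic curve $E: v^2=u^3-u$ with origin $o$ at infinity. Its points of order two are $T_0=(0,0)$, $T_1=(1,0)$, $T_{-1}=(-1,0)$, and $T_0+T_1=T_{-1}$ because the three lie on the line $v=0$. Translation by a point $T$ of order two commutes with $P\mapsto -P$, so it induces a Möbius transformation of the $u$-line $E/\{\pm1\}=\mathbb P^1$. Translation by $T_0$ exchanges $\infty\leftrightarrow 0$ and $1\leftrightarrow -1$; translation by $T_1$ exchanges $\infty\leftrightarrow 1$ and $0\leftrightarrow -1$. A Möbius transformation is determined by three values, so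
$$u(P+T_0)=-\frac1{u(P)},\qquad u(P+T_1)=\frac{u(P)+1}{u(P)-1}.$$

The line bundle $L=\mathcal O_E(2o)$ has global sections $\langle 1,u\rangle$. Since $\operatorname{div}(u)=2T_0-2o$, multiplication by $u$ is an isomorphism $\mathcal O(2T_0)\to\mathcal O(2o)$, that is, $t_{T_0}^*L\to L$. It is the same thing as an automorphism of the surface $\mathrm{tot}(L)$ (the total space of $L$) that covers translation by $T_0$ and is linear on fibers. Likewise $\operatorname{div}(u-1)=2T_1-2o$ gives an automorphism covering translation by $T_1$. An automorphism $\gamma$ covering a translation $t$ acts on sections by $s\mapsto\gamma\circ s\circ t^{-1}$, and for our two automorphisms this action is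
$$(Jf)(P)=u\cdot f(P+T_0),\qquad (Kf)(P)=(u-1)\cdot f(P+T_1).$$
Hence
$$J1=u,\quad Ju=-1,\qquad K1=u-1,\quad Ku=u+1 .$$
So $J^2=-1$. Also $K^21=(u+1)-(u-1)=2$ and $K^2u=(u+1)+(u-1)=2u$, so $K^2=2$. Finally
$$JK1=J(u-1)=-1-u=-KJ1,\qquad JKu=J(u+1)=u-1=-KJu .$$

Thus $JK=-KJ$. The translations commute, but their lifts to $\mathrm{tot}(L)$ do not: the commutator of the lifts covers $\mathrm{id}_E$, so it is multiplication by a scalar, and the scalar is $-1$. Rescale to $g=\sqrt{-1}\,J$ and $h=K/\sqrt2$. Then $g^2=h^2=1$ and $ghg^{-1}h^{-1}=-1$, and $\{\pm g^bh^c: b,c\in\{0,1\}\}$ is a nonabelian group of order $8$ acting on the surface $\mathrm{tot}(\mathcal O_E(2o))$. All its abelian subgroups have index at least $2$.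

The same construction with $n$-torsion points and $\mathcal O_E(n\cdot o)$ will give a group $H_n$ of order $n^3$ acting on a surface, in which every abelian subgroup has index at least $n$. The surface changes with $n$. Could a single variety carry all these groups at once?

## 2. Jordan groups and the statement to prove

**Definition.** A group $G$ is a *Jordan group* if there is a positive integer $d_G$, depending on $G$ only, such that every finite subgroup $F$ of $G$ contains a normal abelian subgroup whose index in $F$ is at most $d_G$.

Here are some first cases. If $X$ is a finite set of points, $\mathrm{Aut}(X)$ is finite, hence Jordan. If $X=\mathbb A^1$, automorphisms are $t\mapsto at+b$. On a finite group $F$ of these, the map to $a\in k^*$ is injective, because a translation $t\mapsto t+b$ of finite order is trivial in characteristic zero; so $F$ is cyclic and $d_G=1$ works. If $X=E$ is an elliptic curve, the translations form a normal abelian subgroup of $\mathrm{Aut}(E)$ of index at most $6$, so $d_G=6$ works.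

The question is: **does there exist an algebraic variety $X$ with non-Jordan group $\mathrm{Aut}(X)$?** It is Question 1 in [Po2] and is recorded as open, as of October 2013, in Vladimir L. Popov, "Finite subgroups of diffeomorphism groups", arXiv:1310.6548 (2013). Note that the disjoint union of all the surfaces $\mathrm{tot}(\mathcal O_E(n\cdot o))$ is not an answer, since it is not of finite type.

**Theorem A.** There is a smooth irreducible affine variety $X$, $\dim X=4$, with $\mathrm{Aut}(X)$ non-Jordan. More precisely, $\mathrm{Aut}(X)$ contains, for every $n\ge1$, a Heisenberg group $H_n$ of order $n^3$ all of whose abelian subgroups have index $\ge n$.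

Theorem B, a strengthening, needs one more notion and is stated in Section 5.

From now on $E$ is any elliptic curve over $k$ with origin $o$; $t_x$ is translation by $x$; $[n]$ is multiplication by $n$ with kernel $E[n]\cong(\mathbb Z/n)^2$. For a vector bundle $V$, $\mathrm{tot}(V)$ is the variety whose sections are the sections of $V$. A recurring fact is this: a divisor of degree $0$ on $E$ is principal if and only if its points sum to $0$ in $E$. Since $t_x^*\mathcal O(P)=\mathcal O(P-x)$, a line bundle $\delta$ of degree $d$ satisfies
$$t_x^*\delta\cong\delta\iff dx=0. \tag{1}$$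

## 3. Heisenberg groups on $\mathcal O_E(n\cdot o)$

Let $n\ge1$ and $L_n=\mathcal O_E(n\cdot o)$.

**Proposition 3.1.** There is a group $H_n$ of order $n^3$ of automorphisms of $\mathrm{tot}(L_n)$, linear on fibers and covering translations by points of $E[n]$, such that $[H_n:A]\ge n$ for every abelian subgroup $A\subset H_n$.

**Step 1: the group of all lifts.** Let $\mathcal G_n$ be the group of automorphisms of the variety $\mathrm{tot}(L_n)$ that are linear isomorphisms on fibers and cover $t_x$ for some $x\in E[n]$. By (1), $t_x^*L_n\cong L_n$ for $x\in E[n]$, so every such $t_x$ has a lift. The lifts of $\mathrm{id}_E$ are the elements of $\mathcal O(E)^*=k^*$, and scalars commute with fiberwise linear maps. So we have a central extension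
$$1\to k^*\to\mathcal G_n\to E[n]\to0 .$$

**Step 2: generators.** Choose a basis $x,y$ of $E[n]$ and lifts $g,h$ of $t_x,t_y$. Then $g^n,h^n$ cover the identity, so they are scalars; dividing $g$ and $h$ by $n$-th roots of these scalars, we may assume $g^n=h^n=1$. Put $\zeta=ghg^{-1}h^{-1}$. It covers the identity, so $\zeta\in k^*$. From $ghg^{-1}=\zeta h$ we get $g^mhg^{-m}=\zeta^mh$ for all $m$, and $m=n$ gives $\zeta^n=1$.

**Step 3: $\zeta$ has order exactly $n$.** This is where the degree of $L_n$ enters. Let $d\mid n$ be the order of $\zeta$. Then $g^d$ commutes with $h$, so $A=\langle g^d,h\rangle$ is abelian, with elements $g^{db}h^c$. Such an element covers translation by $dbx+cy$, which is $0$ only if $n\mid db$ and $n\mid c$, and then the element is $1$. So $A$ maps isomorphically onto $\langle dx\rangle\oplus\langle y\rangle\subset E[n]$, of order $n^2/d$. Thus $A$ acts freely on $E$ by translations, and the action is lifted to $L_n$. For a free action of a finite group, a line bundle with such a lift descends to the quotient (Mumford, *Abelian Varieties*, §7, Prop. 2): $L_n$ is the pullback of a line bundle $L'$ under $E\to E/A$,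 a map of degree $|A|$. Hence
$$n=\deg L_n=\frac{n^2}{d}\deg L',\qquad\text{so}\qquad d=n\deg L'.$$
As $d>0$, $\deg L'\ge1$ and $d\ge n$; since $d\mid n$, $d=n$.

**Step 4: the group $H_n$.** Let $H_n=\langle g,h\rangle$. Since $\zeta$ is central and $hg=\zeta^{-1}gh$, we have $H_n=\{\zeta^ag^bh^c:0\le a,b,c<n\}$. These elements are distinct: the translation $bx+cy$ determines $b,c$, and then $\zeta^a$ determines $a$ by Step 3. So $|H_n|=n^3$.

**Step 5: abelian subgroups are small.** Commutators in $\mathcal G_n$ are central, since $E[n]$ is abelian; so the commutator is multiplicative in each argument. From $[g,h]=\zeta$, $[h,g]=\zeta^{-1}$ and $[g,g]=[h,h]=1$,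
$$[\zeta^ag^bh^c,\ \zeta^{a'}g^{b'}h^{c'}]=\zeta^{bc'-b'c}.$$
Let $A\subset H_n$ be abelian with image $\bar A\subset(\mathbb Z/n)^2$. By Step 3, $\bar A\subset\bar A^\perp$ for the pairing $bc'-b'c$ with values in $\mathbb Z/n$. This pairing is perfect, so it identifies $(\mathbb Z/n)^2$ with $\mathrm{Hom}((\mathbb Z/n)^2,\mathbb Z/n)$. Restriction to $\mathrm{Hom}(\bar A,\mathbb Z/n)$ is onto, because characters of a subgroup of a finite abelian group extend. The target has order $|\bar A|$, because $n$ kills $\bar A$. The kernel of $(\mathbb Z/n)^2\to\mathrm{Hom}(\bar A,\mathbb Z/n)$ is $\bar A^\perp$, so $|\bar A^\perp|=n^2/|\bar A|$ and $|\bar A|\le n$. The kernel of $A\to\bar A$ lies in $\langle\zeta\rangle$, of order $n$. So $|A|\le n^2$ and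
$$[H_n:A]\ge n\quad\text{for every abelian subgroup }A\subset H_n. \tag{2}$$
$\square$

For $E:v^2=u^3-u$ and $n=2$ this is the group of order $8$ of Section 1.

If a group $G$ contains a copy of $H_n$ for every $n$, then $G$ is not Jordan: a constant $d_G$ would fail for $F=H_n$ with $n>d_G$. So it is enough to find one variety on which all the $H_n$ act faithfully.

## 4. What a total space over $E$ remembers

The surfaces $\mathrm{tot}(L_n)$ carry the $H_n$. A sensible first hope is that, after modifying the bundles, the total spaces become isomorphic for different $n$. This section shows what stands in the way. Its first lemma will be used again in Section 9.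

**Definition.** Let $V$ be a vector bundle on a variety $S$. A *$V$-torsor* is an $S$-variety with an action of $\mathrm{tot}(V)$ that is Zariski-locally on $S$ isomorphic to $\mathrm{tot}(V)$ acting on itself by addition.

Two local trivializations over $U_i$ and $U_j$ differ by an element of $V(U_i\cap U_j)$, and these differences form a cocycle; so $V$-torsors are classified by $H^1(S,V)$. Over an affine $S$ this group is zero, so every $V$-torsor is isomorphic to $\mathrm{tot}(V)$. A nontrivial example is given in Section 5. A $V$-torsor over $E$ is locally over $E$ a product with $\mathbb A^{\mathrm{rk} V}$, so it is smooth, and it is irreducible because nonempty opens of $E$ meet.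

**Lemma 4.1.** Let $q:Y\to E$ and $q':Y'\to E$ be torsors under vector bundles $V$ and $V'$.

1. $\omega_Y\cong q^*(\det V)^{-1}$, and $q^*:\mathrm{Pic}(E)\to\mathrm{Pic}(Y)$ is injective.
2. Every isomorphism $\varphi:Y\to Y'$ satisfies $q'\varphi=\sigma q$ for a unique automorphism $\sigma$ of the curve $E$, and then $\sigma^*\det V'\cong\det V$.

**Step 1: the canonical class.** The map $Y\times_E\mathrm{tot}(V)\to Y\times_EY$, $(y,w)\mapsto(y,y+w)$, is an isomorphism (check locally on $E$) and carries the zero section to the diagonal. Comparing normal bundles, $q^*V\cong T_{Y/E}$. From $0\to T_{Y/E}\to T_Y\to q^*T_E\to0$ and $\omega_E\cong\mathcal O$ we get $\omega_Y\cong q^*(\det V)^{-1}$.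

**Step 2: $q^*$ is injective on $\mathrm{Pic}$.** Suppose $q^*\lambda$ has a nowhere vanishing section. Over an affine open $U\subset E$ trivializing both $q$ and $\lambda$ it is a unit of $\mathcal O(U)[t_1,\dots,t_N]$, with $N=\mathrm{rk}V$. Since $\mathcal O(U)$ is a domain, the unit lies in $\mathcal O(U)^*$. So locally the section is the pullback of a unique nowhere vanishing section of $\lambda$; by uniqueness these glue, and $\lambda\cong\mathcal O$.

**Step 3: $\varphi$ covers an automorphism of $E$.** First, every morphism $\mathbb A^N\to E$ is constant. Any two points lie on a line, so it is enough to treat $\mathbb A^1\to E$. It extends to $\mathbb P^1\to E$; if this were nonconstant, it would be separable (characteristic zero), and the nowhere zero differential of $E$ would pull back to a nonzero regular differential on $\mathbb P^1$, and there is none. So $q'\varphi$ is constant on the fibers of $q$. Over an open $U$ where $q$ has a section $s$, put $\sigma_U=q'\varphi s$; then $\sigma_Uq=q'\varphi$ on $q^{-1}(U)$, since both sides agree on points. As $q$ is surjective, $\sigma_U$ is determined by this relation, so the $\sigma_U$ glue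 to $\sigma:E\to E$ with $\sigma q=q'\varphi$. The same for $\varphi^{-1}$ gives $\tau$ with $\tau q'=q\varphi^{-1}$. Then $\tau\sigma q=\tau q'\varphi=q$, so $\tau\sigma=\mathrm{id}$, and likewise $\sigma\tau=\mathrm{id}$.

**Step 4: comparison of determinants.** Since $\varphi^*\omega_{Y'}\cong\omega_Y$, Step 1 gives $q^*\sigma^*(\det V')^{-1}\cong q^*(\det V)^{-1}$, and Step 2 gives $\sigma^*\det V'\cong\det V$. $\square$

Consider first the surfaces $\mathrm{tot}(L_n)$. By Lemma 4.1(2), an isomorphism $\mathrm{tot}(L_n)\cong\mathrm{tot}(L_m)$ forces $\deg L_n=\deg L_m$, so $n=m$. Moreover, each surface by itself has a Jordan automorphism group. Indeed, $\mathrm{Aut}(\mathrm{tot}(L_n))$ maps to the group of $\sigma\in\mathrm{Aut}(E)$ with $\sigma^*L_n\cong L_n$, which by (1) has at most $6n^2$ elements. The kernel consists of automorphisms over $E$. Over a trivializing open $U$ they are of the form $t\mapsto at+b$ with $a\in\mathcal O(U)^*$, so globally they are $w\mapsto aw+s$ with $a\in\mathcal O(E)^*=k^*$ and $s\in H^0(L_n)$. A finite group of these embeds in $k^*$ by $a$, as for $\mathbb A^1$. So $6n^2$ is a Jordan constant, while by (2) no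 constant smaller than $n$ will do.

The determinant is one obstruction, and it is easily removed: $H_n$ also acts on $L_n^{-1}$ by the dual action, hence on the threefold $\mathrm{tot}(L_n\oplus L_n^{-1})$, whose bundle has trivial determinant. But these threefolds are still different.

**Lemma 4.2.** If $W,W'$ are vector bundles on $E$ and $\mathrm{tot}(W)\cong\mathrm{tot}(W')$ as varieties, then $W\cong\sigma^*W'$ for some automorphism $\sigma$ of the curve $E$.

*Proof.* By Lemma 4.1(2) the isomorphism covers some $\sigma$; replacing $W'$ by $\sigma^*W'$ we may assume that it is an isomorphism over $E$. It sends the zero section of $W$ to a section $s$ of $W'$. After composing with translation by $-s$, it sends zero section to zero section, and so induces an isomorphism of the normal bundles of the zero sections, which are $W$ and $W'$. $\square$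

If $L_n\oplus L_n^{-1}\cong\sigma^*(L_m\oplus L_m^{-1})$ with $n,m\ge1$, then $L_n$ maps nontrivially to $\sigma^*L_m$ (every map to the negative bundle $\sigma^*L_m^{-1}$ is zero), so $n\le m$; by symmetry $n=m$. Hence the threefolds $\mathrm{tot}(L_n\oplus L_n^{-1})$ are pairwise nonisomorphic.

This is the exact point where the first approach stops: the total space of a vector bundle over the *complete* curve $E$ remembers the whole bundle. Over an *affine* base, extensions of bundles split, and much more of the bundle is forgotten. So we replace $E$ by an affine variety $B$ that still maps to $E$ with affine-line fibers, and pull bundles back to $B$.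

## 5. Affine torsors over $E$

**Definition.** An *admissible pair* $(B,M)$ consists of a line bundle $M$ on $E$ and an $M$-torsor $p:B\to E$ whose total space $B$ is an affine variety. For an admissible pair and a vector bundle $W$ on $E$ put
$$X(B,W):=B\times_E\mathrm{tot}(W)=\mathrm{tot}(p^*W).$$

$X(B,W)$ is a torsor under $M\oplus W$, so it is smooth and irreducible of dimension $2+\mathrm{rk}W$. It is affine, because it is a vector bundle over the affine variety $B$.

We can now state the second theorem.

**Theorem B.** Let $r\ge2$ and $\delta\in\mathrm{Pic}(E)$.

1. There exist an admissible pair $(B,M)$ and a bundle $W$ of rank $r$ with $M\otimes\det W\cong\delta$. The variety $X(B,W)$ depends, up to isomorphism over $E$, only on $r$ and $\delta$. Call it $X_{r,\delta}$; its dimension is $r+2$.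
2. $X_{r,\delta}\cong X_{r',\delta'}$ as varieties if and only if $r=r'$ and $\sigma^*\delta'\cong\delta$ for some automorphism $\sigma$ of the curve $E$.
3. $\mathrm{Aut}(X_{r,\delta})$ is Jordan if and only if $\deg\delta\ne0$.

In particular there are smooth irreducible affine varieties with non-Jordan automorphism group in every dimension $\ge4$. Theorem A will be the case $X=X_{2,\mathcal O}$. No claim is made here about dimension $3$. Only the "Jordan if $\deg\delta\ne0$" half of part 3 uses a deep theorem.

**Step 1: an affine torsor over $\mathbb P^1$.** This is also our example of a nontrivial torsor. On $\mathbb P^1$ let $S=\mathcal O(-1)\subset\mathcal O^2$ be the tautological subbundle and $Q=\mathcal O^2/S$. Since $S\otimes Q\cong\det\mathcal O^2=\mathcal O$, we have $\mathcal Hom(Q,S)\cong S^2=\mathcal O(-2)$. Restriction to $S$ gives an exact sequence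
$$0\to\mathcal Hom(Q,S)\to\mathcal Hom(\mathcal O^2,S)\to\mathcal Hom(S,S)=\mathcal O\to0 .$$
Let $B_0\subset\mathrm{tot}\,\mathcal Hom(\mathcal O^2,S)$ be the preimage of the section $1$. Two elements of $B_0$ over the same point differ by an element of $\mathcal Hom(Q,S)$, and the sequence splits locally, so $B_0$ is an $\mathcal O(-2)$-torsor. Explicitly,
$$B_0=\{(\ell,\pi)\in\mathbb P^1\times\mathrm{Mat}_2:\ \mathrm{im}\,\pi\subset\ell,\ \pi|_\ell=\mathrm{id}\}.$$

**Step 2: $B_0$ is affine.** We show that $(\ell,\pi)\mapsto\pi$ is an isomorphism of $B_0$ onto the affine quadric $\{\operatorname{tr}\pi=1,\ \det\pi=0\}$. Writing $\pi=\begin{pmatrix}a&b\\c&1-a\end{pmatrix}$, the quadric is $a(1-a)=bc$. The partial derivatives $1-2a,-c,-b$ vanish together only at $a=\frac12$, $b=c=0$, which is not on it; so it is a smooth surface. If $(\ell,\pi)\in B_0$, then $\pi$ is an idempotent of rank one with image $\ell$, so its trace is $1$ and its determinant $0$. Conversely, if $\operatorname{tr}\pi=1$ and $\det\pi=0$, Cayley–Hamilton gives $\pi^2=\pi$, and $\pi$ has rank $1$; so $(\mathrm{im}\,\pi,\pi)\in B_0$. The inverse $\pi\mapsto(\mathrm{im}\,\pi,\pi)$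 is a morphism, since $\mathrm{im}\,\pi$ is spanned by any nonzero column of $\pi$, and at each point some column is nonzero. Being affine, $B_0$ contains no complete curve; so $B_0\to\mathbb P^1$ has no section and the torsor is nontrivial.

**Step 3: an admissible pair.** Let $f:E\to\mathbb P^1$ be a finite morphism of degree $2$, $M:=f^*\mathcal O(-2)$, of degree $-4$, and $B:=E\times_{\mathbb P^1}B_0$. Then $B$ is an $M$-torsor. It is finite over $B_0$, hence affine. So $(B,M)$ is admissible.

**Step 4: admissible pairs with an action of $E[n]$.** The group $H_n$ has to act on the torsor too, covering translations by $E[n]$. The torsor $B$ just built does not allow this for all $n$: it is an $M$-torsor, so by Lemma 4.1(2) an automorphism of $B$ covering $t_x$ forces $t_x^*M\cong M$, and then $4x=0$ by (1). We therefore pull back by $[n]$. For $n\ge1$ put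
$$M_n:=[n]^*M,\qquad B_n:=E\times_{[n],E}B=\{(e,b):[n]e=p(b)\}.$$
$B_n$ is an $M_n$-torsor over $E$ by the first projection. It is finite over $B$, hence affine. So $(B_n,M_n)$ is admissible. Since $[n](e+x)=[n]e$ for $x\in E[n]$, the group $E[n]$ acts on $B_n$ by $x\cdot(e,b)=(e+x,b)$, covering translations of $E$.

**Definition.** Let a group act on $E$ by translations. A *linearization* of a vector bundle is an action on its total space that is linear on fibers and covers the given action on $E$.

For any bundle $V$ on $E$, the same formula $x\cdot(e,w)=(e+x,w)$ on $\mathrm{tot}([n]^*V)=E\times_{[n],E}\mathrm{tot}(V)$ is a linearization of $[n]^*V$ for $E[n]$; call it the canonical one. For $V=\mathcal O$ it is trivial on the fiber coordinate. In contrast, for $n\ge2$ the action of $H_n$ on $L_n$ is a linearization for $H_n$, acting on $E$ through $E[n]$, in which $\zeta$ acts on the fibers by a nontrivial scalar.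

The new difficulty is that $B_n$ depends on $n$. Since $\deg M_n=-4n^2$, Lemma 4.1(2) shows that $B_n\not\cong B_m$ for $n\ne m$. So two things must be proved: that over a fixed $B$ the bundle $W$ is largely forgotten (Section 6), and that the torsor $B$ itself is forgotten (Section 7).

## 6. Over an affine torsor, rank and determinant decide

We begin with an example that can be seen directly. On $B_0$ the matrix $\pi$ is itself a map $\mathcal O^2\to S$ that is the identity on $S$. So it splits the pullback to $B_0$ of $0\to S\to\mathcal O^2\to Q\to0$, and the pullback of $\mathcal O(-1)\oplus\mathcal O(1)$ to $B_0$ is $\mathcal O^2$. Pulling back to $B$, the bundle $f^*\mathcal O(1)\oplus f^*\mathcal O(-1)$ on $E$ becomes trivial on $B$. With $E$ as in Section 1 and $f=u$ we have $f^*\mathcal O(1)\cong L_2$; so on $B$ the bundle $L_2\oplus L_2^{-1}$, which $\mathrm{tot}(L_2\oplus L_2^{-1})$ remembered, is indistinguishable from $\mathcal O^2$. Here is the general statement.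

**Lemma 6.1.** Let $(B,M)$ be admissible, and let $W,W'$ be vector bundles on $E$ with equal rank $r\ge1$ and isomorphic determinants. Then $p^*W\cong p^*W'$.

**Step 1: a nowhere vanishing section.** Let $U$ be a globally generated bundle on $E$ of rank $s\ge2$, and $N=\dim H^0(U)$. Evaluation $E\times H^0(U)\to\mathrm{tot}(U)$ is surjective on fibers, so $\{(e,\tau)\in E\times H^0(U):\tau(e)=0\}$ is a vector bundle over $E$ of rank $N-s$. Its dimension is $1+N-s<N$, so it does not surject onto $H^0(U)$. A section outside the image vanishes nowhere; it spans a subbundle $\mathcal O\subset U$. The quotient $U/\mathcal O$ is a globally generated bundle of rank $s-1$ with the same determinant.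

**Step 2: a filtration with prescribed pieces.** Choose a line bundle $A$ on $E$ such that $W\otimes A$ and $W'\otimes A$ are both globally generated; any line bundle of sufficiently large degree will do. Applying Step 1 to $W\otimes A$ and its successive quotients until the rank is one, we get a filtration of $W\otimes A$ by subbundles with graded pieces $\mathcal O,\dots,\mathcal O$ ($r-1$ times) and $\det(W\otimes A)=\det W\otimes A^r$. Twisting by $A^{-1}$, $W$ is filtered by subbundles with graded pieces $A^{-1},\dots,A^{-1}$ ($r-1$ times) and $\det W\otimes A^{r-1}$.

**Step 3: splitting on $B$.** An extension of a vector bundle $V''$ by $V'$ on $B$ is classified by $H^1(B,\mathcal Hom(V'',V'))$, which is zero because $B$ is affine. So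
$$p^*W\cong p^*\big((A^{-1})^{\oplus(r-1)}\oplus(\det W\otimes A^{r-1})\big).$$
The same holds for $W'$ with the same $A$, and the right-hand side depends only on $r$, $\det W$ and $A$. $\square$

So $X(B,W)=\mathrm{tot}(p^*W)$ depends, up to isomorphism over $B$, and hence over $E$, only on $B$, $\mathrm{rk}W$ and $\det W$.

## 7. Exchanging one torsor for another

Let $(B,M)$ and $(B',M')$ be admissible, and look at $B\times_EB'$. Projected to $B$, it is a $p^*M'$-torsor over an affine variety, hence trivial, so $B\times_EB'\cong\mathrm{tot}(p^*M')=X(B,M')$. Projected to $B'$, it is $X(B',M)$. Thus $X(B,M')\cong X(B',M)$ over $E$, even when $B\not\cong B'$; for instance $X(B_1,M_2)\cong X(B_2,M_1)$. This is a fiber product argument of Danielewski type. It compares two torsors, but here the bundle is forced to be $M'$ on one side and $M$ on the other. One additional summand $V$, together with Lemma 6.1, removes that restriction. By Lemma 4.1(2) the class of $M\otimes\det W$, up to automorphisms of $E$, has to be kept, and we now show that for $r\ge 2$ nothing more is needed than the rank and this class.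

**Proposition 7.1.** Let $(B,M)$, $(B',M')$ be admissible and let $W,W'$ be bundles on $E$ of the same rank $r\ge2$ with $M\otimes\det W\cong M'\otimes\det W'$. Then $X(B,W)\cong X(B',W')$ over $E$.

**Step 1: a variety that can be read in two ways.** Let $\delta=M\otimes\det W$ and
$$V=\mathcal O^{\oplus(r-2)}\oplus(\delta\otimes M^{-1}\otimes M'^{-1}),\qquad Z=\mathrm{tot}(V)\times_EB\times_EB'.$$
$V$ has rank $r-1$; this uses $r\ge2$. As $B\times_EB'\cong B\times_E\mathrm{tot}(M')$ over $B$,
$$Z\cong\mathrm{tot}(V)\times_EB\times_E\mathrm{tot}(M')=X(B,V\oplus M').$$
Exchanging the roles, $Z\cong X(B',V\oplus M)$. These isomorphisms are over $E$.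

**Step 2: replacing the bundles.** $V\oplus M'$ has rank $r$ and determinant $\delta\otimes M^{-1}\cong\det W$, so Lemma 6.1 on $B$ gives $X(B,V\oplus M')\cong X(B,W)$. $V\oplus M$ has rank $r$ and determinant $\delta\otimes M'^{-1}\cong\det W'$, so Lemma 6.1 on $B'$ gives $X(B',V\oplus M)\cong X(B',W')$. Hence
$$X(B,W)\cong Z\cong X(B',W')\quad\text{over }E.$$
$\square$

**Proof of Theorem B(1).** For existence take $(B,M)$ from Step 3 of Section 5 and $W=(\delta\otimes M^{-1})\oplus\mathcal O^{\oplus(r-1)}$, of rank $r$ with $M\otimes\det W\cong\delta$. Independence is Proposition 7.1. The dimension is $2+r$. $\square$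

## 8. All $H_n$ act on $X_{r,\delta}$ when $\deg\delta=0$

The plan is to exhibit $X_{r,\delta}$ as $X(B_n,W_n)$, where $W_n$ contains $L_n$ as a summand, where $H_n$ acts on everything, and where $M_n\otimes\det W_n\cong\delta$. A second summand is used to correct the determinant.

Let $r\ge2$, $\deg\delta=0$ and $n\ge1$.

**Step 1: the bundle $W_n$.** On $\mathrm{Pic}^0(E)$ the map $[n]^*$ is multiplication by $n$, which is surjective because $\mathrm{Pic}^0(E)\cong E$ is divisible. Choose $\delta_n\in\mathrm{Pic}^0(E)$ with $[n]^*\delta_n\cong\delta$; if $\delta=\mathcal O$, take $\delta_n=\mathcal O$. Put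
$$N_n:=L_n^{-1}\otimes M_n^{-1}\otimes[n]^*\delta_n,\qquad W_n:=L_n\oplus N_n\oplus\mathcal O^{\oplus(r-2)} .$$
Then $W_n$ has rank $r$ and $M_n\otimes\det W_n\cong[n]^*\delta_n\cong\delta$. By Theorem B(1),
$$X(B_n,W_n)\cong X_{r,\delta}\qquad\text{for all }n\ge1. \tag{3}$$

**Step 2: the action of $H_n$.** Let $\gamma\in H_n$ lie over $x\in E[n]$. It acts

- on $B_n$ by $x$, as in Step 4 of Section 5;
- on $L_n$ as an element of $\mathcal G_n$;
- on $L_n^{-1}$ by the dual action (the inverse transpose on fibers);
- on $M_n^{-1}=[n]^*M^{-1}$, on $[n]^*\delta_n$ and on $\mathcal O=[n]^*\mathcal O$ through $x$ and the canonical linearizations.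

Each of these is an action of $H_n$ in which $\gamma$ covers $t_x$. Taking tensor products and direct sums, we get a linearization of $W_n$, and then an action on the fiber product $X(B_n,W_n)=B_n\times_E\mathrm{tot}(W_n)$, that is, a homomorphism $H_n\to\mathrm{Aut}(X(B_n,W_n))$.

**Step 3: the action is faithful.** The projection $X(B_n,W_n)\to\mathrm{tot}(L_n)$ is equivariant and surjective, and $H_n\subset\mathcal G_n$ acts faithfully on $\mathrm{tot}(L_n)$. So an element acting trivially on $X(B_n,W_n)$ is trivial.

**Step 4: conclusion.** By (3), $H_n$ embeds in $\mathrm{Aut}(X_{r,\delta})$ for every $n$. By (2), a constant $d_G$ for $G=\mathrm{Aut}(X_{r,\delta})$ would have to be at least $n$ for every $n$. So $\mathrm{Aut}(X_{r,\delta})$ is not Jordan. This is one half of Theorem B(3). For every $r\ge2$ and $\delta=\mathcal O$ we get an example of dimension $r+2$, hence one in every dimension $\ge4$.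

**Proof of Theorem A.** Take $r=2$ and $\delta=\mathcal O$. With $(B,M)$ from Section 5 and $W=M^{-1}\oplus\mathcal O$,
$$X=X_{2,\mathcal O}\cong B\times_E\mathrm{tot}(M^{-1})\times\mathbb A^1 ,$$
a smooth irreducible affine variety of dimension $4$, and $\mathrm{Aut}(X)$ contains $H_n$ for every $n\ge1$. So the answer to the question is yes. $\square$

The formula for $X$ shows no trace of $H_n$. The $n$-th group appears only after $X$ has been rewritten as $X(B_n,W_n)$ by means of Lemma 6.1 and Proposition 7.1.

## 9. Isomorphism classes, and the case $\deg\delta\ne0$

Write $X_{r,\delta}=X(B,W)$ and let $q:X_{r,\delta}\to E$ be the structure morphism. It is a torsor under $M\oplus W$, whose determinant is $M\otimes\det W\cong\delta$. So Lemma 4.1 applies with $\det V=\delta$.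

**Proof of Theorem B(2).** Let $\varphi:X_{r,\delta}\to X_{r',\delta'}$ be an isomorphism. Comparing dimensions, $r=r'$, and Lemma 4.1(2) gives $\sigma$ with $\sigma^*\delta'\cong\delta$. Conversely, let $r=r'$ and $\sigma^*\delta'\cong\delta$, and write $X_{r,\delta'}=X(B',W')$ with $(B',M')$ admissible. Its base change along $\sigma$ is $X(\sigma^*B',\sigma^*W')$, which is isomorphic to $X_{r,\delta'}$ as a variety, because $\sigma$ is an isomorphism. The pair $(\sigma^*B',\sigma^*M')$ is admissible, and $\sigma^*M'\otimes\det\sigma^*W'\cong\sigma^*\delta'\cong\delta$. By B(1) this base change is isomorphic to $X_{r,\delta}$. $\square$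

**Proof of Theorem B(3).** Non-Jordanness for $\deg\delta=0$ was proved in Section 8. Let $\deg\delta=d\ne0$ and $G=\mathrm{Aut}(X_{r,\delta})$. The argument follows the one for $\mathrm{tot}(L_n)$ in Section 4, with a deep theorem replacing the elementary treatment of the automorphisms over $E$.

**Step 1: the image in $\mathrm{Aut}(E)$ is finite.** By Lemma 4.1(2), $\varphi\mapsto\sigma$ is a homomorphism from $G$ to $\{\sigma\in\mathrm{Aut}(E):\sigma^*\delta\cong\delta\}$. By (1), the translations in this group are those by points of $E[|d|]$, and there are $d^2$ of them. Since $\mathrm{Aut}(E)$ modulo translations has order $\le6$, the group has order at most $6d^2$.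

**Step 2: the kernel embeds in a Cremona group.** The kernel $\Gamma$ consists of automorphisms of $X_{r,\delta}$ over $E$, so it acts on the generic fiber of $q$. That fiber is a torsor over $\operatorname{Spec}K$, $K=k(E)$, hence trivial, hence $\mathbb A^{r+1}_K$. An element of $\Gamma$ acting trivially on the generic fiber is the identity on a dense open subset of $X_{r,\delta}$, hence everywhere, since $X_{r,\delta}$ is reduced and separated. So $\Gamma$ embeds in $\mathrm{Aut}(\mathbb A^{r+1}_K)$, and therefore in the Cremona group $\mathrm{Cr}_{r+1}(K)\subset\mathrm{Cr}_{r+1}(\overline K)$ of birational self-maps.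

**Step 3: $\Gamma$ is Jordan.** The group $\mathrm{Cr}_{r+1}(\overline K)$ is Jordan by Prokhorov–Shramov (*Jordan property for Cremona groups*, Amer. J. Math. 138 (2016)). They prove that Cremona groups of each fixed rank over fields of characteristic $0$ are Jordan, assuming the Borisov–Alexeev–Borisov conjecture; that conjecture is proved by Birkar (*Singularities of linear systems and boundedness of Fano varieties*, Ann. of Math. 193 (2021)). A subgroup of a Jordan group is Jordan, with the same constant. Let $J$ be a Jordan constant for $\Gamma$.

**Step 4: from $\Gamma$ to $G$.** Let $F\subset G$ be finite. Then $[F:F\cap\Gamma]\le6d^2$, and $F\cap\Gamma$ has an abelian subgroup of index at most $J$. So $F$ has an abelian subgroup $A$ of index $m\le6d^2J$. The intersection of the conjugates of $A$ in $F$ is abelian and normal in $F$; it is the kernel of the action of $F$ on the $m$ cosets of $A$, so its index is at most $m!\le(6d^2J)!$. This bound does not depend on $F$. So $G$ is Jordan. $\square$
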